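\title{Slice closures and counting equations for higher-order recursion schemes: the boundary between orders three and four}

\begin{abstract}
The slice closure of the Parikh image of an indexed language is computable, and it is therefore decidable whether all words of such a language have as many $a$'s as $b$'s. Indexed languages are the languages of higher-order recursion schemes of order $2$. We determine what happens at higher orders. For arbitrary schemes of order at most $3$ both problems remain solvable. For every fixed order $n\ge 4$ both are unsolvable, already for safe schemes over two letters. The negative result simulates a two-counter machine whose zero tests are carried out by a polynomial of growing degree. The positive result combines a structure theorem for slices, which reduces slice closures to linear equations on words, with a semantics of order-$2$ tree schemes in affine subspaces that stabilizes by Hilbert's basis theorem.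
\end{abstract}

\section{Introduction}

\subsection{Slices}\label{sec:intro-slices}

Let $\Sigma$ be a finite alphabet and $\mathbb{N}=\{0,1,2,\dots\}$. For $w\in\Sigma^*$ and $a\in\Sigma$ let $|w|_a$ be the number of occurrences of $a$ in $w$, and let $\Psi(w)=(|w|_a)_{a\in\Sigma}\in\mathbb{N}^\Sigma$. The \emph{Parikh image} of a language $L\subseteq\Sigma^*$ is $\Psi(L)=\{\Psi(w): w\in L\}$. A subset of $\mathbb{N}^k$ is \emph{semilinear} if it is a finite union of sets $p+\mathbb{N}v_1+\dots+\mathbb{N}v_m$ with $p,v_1,\dots,v_m\in\mathbb{N}^k$. We use the standard facts that the semilinear sets are exactly the sets definable in Presburger arithmetic (the first-order theory of $(\mathbb{N},+)$), that the translations between the two descriptions are effective, and that Presburger arithmetic is decidable.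

A Parikh image such as $\Psi(\{a^{2^n}:n\ge0\})$ is not semilinear, and one looks for a semilinear set that contains it and retains useful information about it. A set $T\subseteq\mathbb{N}^k$ is a \emph{slice} if for all $u,v,w\in\mathbb{N}^k$
\begin{equation}\label{eq:slice}
u,\ u+v,\ u+w\in T\quad\Longrightarrow\quad u+v+w\in T .
\end{equation}
So a slice contains the fourth corner of every parallelogram whose other three corners lie in it, provided that one of them lies below the other two. Intersections of slices are slices, so every $X\subseteq\mathbb{N}^k$ is contained in a smallest slice $\mathcal{S}^\omega(X)$, its \emph{slice closure}. It consists of the vectors that can be derived from elements of $X$ by finitely many applications of the rule \eqref{eq:slice}, because these vectors form a slice that is contained in every slice containing $X$.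

Three examples show what the closure keeps and what it forgets. If $\Gamma$ is a subgroup of $\mathbb{Z}^k$ and $p\in\mathbb{Z}^k$, then $\mathbb{N}^k\cap(p+\Gamma)$ is a slice, since the premise of \eqref{eq:slice} gives $v,w\in\Gamma$. Hence every linear equation and every linear congruence that holds on $X$ also holds on $\mathcal{S}^\omega(X)$. The set $\{z\in\mathbb{N}^2: z_1\ge z_2\}$ is not a slice (take $u=(1,0)$ and $v=w=(0,1)$), so inequalities between coordinates may be lost. Finally $\mathcal{S}^\omega(\{2^n:n\ge0\})=\mathbb{N}\setminus\{0\}$: the right-hand side is a slice, and $u=v=1$, $w=m$ in \eqref{eq:slice} leads from $1+m$ to $2+m$.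

For a class of finitely presented languages we consider two problems.
\begin{itemize}
\item \emph{Slice closure computation}: given a presentation of $L\subseteq\Sigma^*$, compute a semilinear representation (equivalently, a Presburger formula) of $\mathcal{S}^\omega(\Psi(L))$.
\item The \emph{Kobayashi inclusion problem}: given a presentation of $L\subseteq\Sigma^*$ and letters $a,b\in\Sigma$, decide whether $|w|_a=|w|_b$ for all $w\in L$.
\end{itemize}

\begin{lemma}\label{lem:a-implies-b}
If slice closure computation is possible for a class of languages, then the Kobayashi inclusion problem is decidable for it.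
\end{lemma}

\begin{proof}
The set $H=\{z\in\mathbb{N}^\Sigma: z(a)=z(b)\}$ is the intersection of $\mathbb{N}^\Sigma$ with a subgroup of $\mathbb{Z}^\Sigma$, hence a slice. So $\Psi(L)\subseteq H$ if and only if $\mathcal{S}^\omega(\Psi(L))\subseteq H$, and given a Presburger formula for $\mathcal{S}^\omega(\Psi(L))$ the latter is a Presburger sentence.
\end{proof}

\subsection{Higher-order recursion schemes}\label{sec:hors}

\emph{Types} are given by $\kappa::=o\mid\kappa_1\to\kappa_2$, where $\to$ associates to the right, so that every type has the form $\kappa_1\to\dots\to\kappa_m\to o$. The \emph{order} is defined by $\operatorname{ord}(o)=0$ and $\operatorname{ord}(\kappa_1\to\kappa_2)=\max(\operatorname{ord}(\kappa_1)+1,\operatorname{ord}(\kappa_2))$. An \emph{applicative term} over a set of typed symbols is a symbol or an application $s\,t$ of type $\kappa_2$ with $s:\kappa_1\to\kappa_2$ and $t:\kappa_1$; application associates to the left. The order of a term is the order of its type.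

A (nondeterministic) \emph{higher-order recursion scheme}, or \emph{scheme}, is a tuple $\mathcal{G}=(\Sigma,\mathcal{N},\mathcal{R},S)$. Its terminals are the letters of $\Sigma$, each of type $o\to o$, and an end marker $e:o$. The set $\mathcal{N}$ is a finite set of typed nonterminals, $S\in\mathcal{N}$ has type $o$, and $\mathcal{R}$ is a finite set of rules $F\,x_1\cdots x_m\to t$, where $F:\kappa_1\to\dots\to\kappa_m\to o$ is a nonterminal, the $x_i:\kappa_i$ are variables, and $t:o$ is an applicative term over terminals, nonterminals and $x_1,\dots,x_m$. A nonterminal may have several rules. A \emph{redex} is a term $F\,s_1\cdots s_m$ of type $o$ such that $F$ has a rule, and a rewriting step $\to$ replaces a redex anywhere in a term by $t[s_1/x_1,\dots,s_m/x_m]$ for some rule of $F$. The language of $\mathcal{G}$ is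
\[
L(\mathcal{G})=\{a_1\cdots a_k\in\Sigma^*: S\to^* a_1(a_2(\cdots a_k(e)\cdots))\},
\]
and the order of $\mathcal{G}$ is the maximal order of its nonterminals. A type $\kappa_1\to\dots\to\kappa_m\to o$ is \emph{homogeneous} if $\operatorname{ord}(\kappa_1)\ge\dots\ge\operatorname{ord}(\kappa_m)$ and each $\kappa_i$ is homogeneous. The scheme is \emph{safe} if all nonterminals have homogeneous types and, in every right-hand side, no subterm in argument position contains a variable whose order is strictly smaller than the order of that subterm. Schemes with no safety requirement are called \emph{unsafe} or \emph{arbitrary}.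

\begin{example}\label{ex:powers}
The rules $S\to F\,a$, $\;F\,x\to x\,e$, $\;F\,x\to F\,(D\,x)$, $\;D\,x\,u\to x\,(x\,u)$ with $x:o\to o$ and $u:o$ form a safe scheme of order $2$. The term $D^n a$ prepends $a^{2^n}$ to its argument, and the language is $\{a^{2^n}:n\ge0\}$.
\end{example}

The languages of schemes of order $2$, safe or not, are exactly the indexed languages. Ciobanu and Zetzsche~\cite{CZ} proved that slice closure computation is possible for indexed languages given by indexed grammars, so that the Kobayashi inclusion problem is decidable for them. They posed as an open question whether slice closure computation, or decidability of the Kobayashi inclusion problem, is also possible for safe or unsafe schemes of orders $\ge3$.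

\subsection{Results}

Recall that $\Pi^0_1$ is the class of complements of recursively enumerable sets; completeness refers to many-one reductions.

\begin{theorem}\label{thm:four}
Let $n\ge4$. For safe schemes of order $n$ over $\Sigma=\{a,b\}$, and hence for arbitrary schemes of order $n$, the Kobayashi inclusion problem is $\Pi^0_1$-complete and slice closure computation is impossible.
\end{theorem}

In particular, if a scheme of any order $\ge3$ may be given as input, then for safe and for unsafe schemes alike a semilinear representation of $\mathcal{S}^\omega(\Psi(L(\mathcal{G})))$ is not computable from $\mathcal{G}$, and the Kobayashi inclusion problem is undecidable; it is $\Pi^0_1$-complete. This answers the question in the form just stated. The other two theorems show that order $4$ is optimal.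

A \emph{cell} in $\mathbb{N}^k$ is a product of $k$ sets, each of the form $\{c\}$ or $\{x\in\mathbb{N}:x\ge t\}$. A \emph{cell presentation} of $T\subseteq\mathbb{N}^k$ is a finite partition of $\mathbb{N}^k$ into cells together with, for each cell $R$, either the mark ``empty'', meaning $T\cap R=\emptyset$, or a vector $p\in\mathbb{Z}^k$ and generators of a subgroup $\Gamma\le\mathbb{Z}^k$ with $T\cap R=R\cap(p+\Gamma)$. The following problem generalizes the Kobayashi inclusion problem, which is the case of the trivial monoid, $\lambda(w)=|w|_a-|w|_b$ and $c=0$.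
\begin{itemize}
\item[(E)] Given a presentation of $L\subseteq\Sigma^*$, a homomorphism $\mu:\Sigma^*\to M$ to a finite monoid, an element $g\in M$, a homomorphism $\lambda:\Sigma^*\to\mathbb{Z}$ and $c\in\mathbb{Z}$, decide whether $\lambda(w)=c$ for all $w\in L$ with $\mu(w)=g$.
\end{itemize}

\begin{theorem}\label{thm:slices}
\begin{enumerate}
\item Every slice $T\subseteq\mathbb{N}^k$ has a cell presentation.
\item From a cell presentation of a slice $T$ one can compute a finite set $E\subseteq T$ with $T=\mathcal{S}^\omega(E)$.
\item Let $\mathcal{C}$ be a class of effectively recursively enumerable languages for which \textup{(E)} is decidable. Then slice closure computation is possible for $\mathcal{C}$.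
\end{enumerate}
\end{theorem}

Cells and cosets are Presburger definable, so by part (1) every slice is semilinear: the object that slice closure computation asks for always exists.

\begin{theorem}\label{thm:three}
For arbitrary (hence also for safe) schemes of order at most $3$, problem \textup{(E)} is decidable. Consequently the Kobayashi inclusion problem is decidable and slice closure computation is possible.
\end{theorem}

\subsection{Why the boundary lies between three and four}

The following heuristic guides both proofs. Measure a word by the integer $|w|_a-|w|_b$. A term of type $o\to o$ prepends a word, so it adds an integer to this measure. A nonterminal of order $2$ takes such terms as arguments; it keeps integer registers, which it can add to each other, as $D$ does in Example~\ref{ex:powers}. A term of order $2$ can turn ``add $m$'' into ``add $zm$''; it stands for a multiplier $z$, and composing such terms multiplies. So a nonterminal of order $3$ keeps registers that it can add and multiply. A term of order $3$ maps multipliers to multipliers; it stands for a polynomial, and a nonterminal of order $4$ keeps polynomials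 in its registers.

Multiplication suggests undecidability at order $3$, as for Diophantine equations. But those ask whether \emph{some} output is zero, while we ask whether \emph{all} outputs are zero. The latter is a system of polynomial identities, and for registers updated by finitely many fixed polynomial maps Hilbert's basis theorem makes the system finite (Section~\ref{sec:model}). One might then guess decidability at all orders. This fails because Hilbert's theorem needs finitely many indeterminates: a register that holds a polynomial of unbounded degree is not a point of a finite-dimensional space, and one such polynomial suffices to test a counter for zero.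

Section~\ref{sec:four} proves Theorem~\ref{thm:four}, Section~\ref{sec:slices} proves Theorem~\ref{thm:slices}, and Section~\ref{sec:three} proves Theorem~\ref{thm:three}. The three sections can be read independently.

\section{Undecidability from order four on}\label{sec:four}

A \emph{two-counter machine} has finitely many states, an initial state $q_0$, and two counters with values in $\mathbb{N}$. Each state carries exactly one instruction: increment a given counter and go to $q'$; or, if a given counter is $0$ go to $q'$, and otherwise decrement it and go to $q''$; or halt. We use the standard fact that the set of machines that do not halt when started in $q_0$ with both counters $0$ is $\Pi^0_1$-complete.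

A scheme cannot branch on the value of a counter; it can only guess the outcome of a test. The plan is to keep an additional integer $z_r$, initially $1$, to multiply it at each test by a factor that is nonzero exactly if the guess is correct, and to output at the end a word with $|w|_a-|w|_b=z_r$.

\subsection{Integers and polynomials as terms}

Let
\[
\tau_1=o\to o,\qquad \tau_2=\tau_1\to\tau_1\to o\to o,\qquad \tau_3=\tau_2\to\tau_2=\tau_2\to\tau_1\to\tau_1\to o\to o .
\]
These types are homogeneous and have orders $1,2,3$. An integer $z$ will be a term of type $\tau_2$ that turns the pair (add $m$, add $-m$) into ``add $zm$''. The second argument is needed because a term can only prepend letters: it cannot produce ``add $-m$'' from ``add $m$''. We use nine nonterminals, called \emph{combinators}. Each has one rule, whose right-hand side contains only variables; here $u:o$, $\;x,y:\tau_1$, $\;c,d:\tau_2$ and $f,g:\tau_3$.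
\[
\begin{array}{ll}
\mathsf{Zero}:\tau_2 & \mathsf{Zero}\,x\,y\,u\to u\\
\mathsf{One}:\tau_2 & \mathsf{One}\,x\,y\,u\to x\,u\\
\mathsf{Inc}:\tau_2\to\tau_2 & \mathsf{Inc}\,c\,x\,y\,u\to x\,(c\,x\,y\,u)\\
\mathsf{Dec}:\tau_2\to\tau_2 & \mathsf{Dec}\,c\,x\,y\,u\to y\,(c\,x\,y\,u)\\
\mathsf{Mul}:\tau_2\to\tau_2\to\tau_2 & \mathsf{Mul}\,c\,d\,x\,y\,u\to c\,(d\,x\,y)\,(d\,y\,x)\,u\\
\mathsf{Id}:\tau_3 & \mathsf{Id}\,c\,x\,y\,u\to c\,x\,y\,u\\
\mathsf{Unit}:\tau_3 & \mathsf{Unit}\,c\,x\,y\,u\to x\,u\\
\mathsf{Sub}:\tau_3\to\tau_3 & \mathsf{Sub}\,f\,c\,x\,y\,u\to y\,(f\,c\,x\,y\,u)\\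
\mathsf{Prod}:\tau_3\to\tau_3\to\tau_3\qquad & \mathsf{Prod}\,f\,g\,c\,x\,y\,u\to f\,c\,(g\,c\,x\,y)\,(g\,c\,y\,x)\,u
\end{array}
\]

Interpret $o$ as $\mathbb{Z}$ and $\kappa_1\to\kappa_2$ as the set of all functions from the interpretation of $\kappa_1$ to that of $\kappa_2$. Interpret $e$ as $0$, $a$ as $n\mapsto n+1$, $b$ as $n\mapsto n-1$, application as application, and a combinator with rule $F\,x_1\cdots x_m\to t_F$ as the function that sends $\xi_1,\dots,\xi_m$ to the value of $t_F$ at $x_i=\xi_i$. Then a rewriting step with a combinator rule preserves the value of a term, and the term of a word $w$ has value $|w|_a-|w|_b$. We denote a closed term and its value by the same symbol.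

Let $T_m(n)=n+m$. An element $C$ of type $\tau_2$ \emph{codes the integer $z$} if $C\,T_m\,T_{-m}=T_{zm}$ for all $m\in\mathbb{Z}$. An element $f$ of type $\tau_3$ \emph{codes the function} $\gamma:\mathbb{Z}\to\mathbb{Z}$ if $f\,C$ codes $\gamma(z)$ whenever $C$ codes $z$.

\begin{lemma}\label{lem:coding}
\begin{enumerate}
\item $\mathsf{Zero}$ codes $0$ and $\mathsf{One}$ codes $1$. If $C,C'$ code $z,z'$, then $\mathsf{Inc}\,C$, $\mathsf{Dec}\,C$ and $\mathsf{Mul}\,C\,C'$ code $z+1$, $z-1$ and $zz'$.
\item $\mathsf{Id}$ codes $z\mapsto z$ and $\mathsf{Unit}$ codes $z\mapsto1$. If $f,f'$ code $\gamma,\gamma'$, then $\mathsf{Sub}\,f$ codes $z\mapsto\gamma(z)-1$ and $\mathsf{Prod}\,f\,f'$ codes $z\mapsto\gamma(z)\gamma'(z)$.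
\end{enumerate}
\end{lemma}

\begin{proof}
(1) We have $\mathsf{Zero}\,T_mT_{-m}=T_0$, $\;\mathsf{One}\,T_mT_{-m}=T_m$, $\;\mathsf{Inc}\,C\,T_mT_{-m}=T_m\circ T_{zm}$ and $\mathsf{Dec}\,C\,T_mT_{-m}=T_{-m}\circ T_{zm}$. Applying the definition of coding to $m$ and to $-m$ gives $C'\,T_mT_{-m}=T_{z'm}$ and $C'\,T_{-m}T_m=T_{-z'm}$, so $\mathsf{Mul}\,C\,C'\,T_mT_{-m}=C\,T_{z'm}T_{-z'm}=T_{zz'm}$.

(2) Comparing rules, $\mathsf{Id}\,C=C$, $\;\mathsf{Unit}\,C=\mathsf{One}$, $\;\mathsf{Sub}\,f\,C=\mathsf{Dec}\,(f\,C)$ and $\mathsf{Prod}\,f\,f'\,C=\mathsf{Mul}\,(f\,C)\,(f'\,C)$ as functions. Apply (1).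
\end{proof}

\subsection{The zero test and the scheme}

For the guess ``the counter value $z$ is not zero'' the factor is $z$ itself. For the guess ``$z=0$'' we need a factor that is nonzero at $0$ and vanishes at every positive value that the counter can have. No fixed nonzero polynomial vanishes at all positive integers. But after $N$ increments the counters are at most $N$, so
\[
\gamma_N(z)=\prod_{j=1}^N(z-j)
\]
serves, and $\gamma_{N+1}(z)=\gamma_N(z)\,(z-N-1)$ can be maintained if we store codes $A$ of $\gamma_N$ and $B$ of $z\mapsto z-N$. These have order $3$, and this is what forces order $4$.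

Given a machine, let $\mathcal{G}$ be the scheme over $\{a,b\}$ with the nine combinators, the start symbol $S$, and for each state $q$ a nonterminal $Q_q:\tau_3\to\tau_3\to\tau_2\to\tau_2\to\tau_2\to o$. The start rule is $S\to Q_{q_0}\,\mathsf{Unit}\,\mathsf{Id}\,\mathsf{One}\,\mathsf{Zero}\,\mathsf{Zero}$. The \emph{control rules} for a state $q$ whose instruction concerns the first counter are as follows; for the second counter, $d$ takes the role of $c$.
\[
\begin{array}{ll}
\text{increment:} & Q_q\,A\,B\,r\,c\,d\to Q_{q'}\,(\mathsf{Prod}\,A\,(\mathsf{Sub}\,B))\,(\mathsf{Sub}\,B)\,r\,(\mathsf{Inc}\,c)\,d\\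
\text{test, zero branch:} & Q_q\,A\,B\,r\,c\,d\to Q_{q'}\,A\,B\,(\mathsf{Mul}\,r\,(A\,c))\,c\,d\\
\text{test, nonzero branch:} & Q_q\,A\,B\,r\,c\,d\to Q_{q''}\,A\,B\,(\mathsf{Mul}\,r\,c)\,(\mathsf{Dec}\,c)\,d\\
\text{halt:} & Q_q\,A\,B\,r\,c\,d\to r\,a\,b\,e
\end{array}
\]

\begin{example}
Let $q_0$ increment the first counter and go to $q_1$, and let $q_1$ test it, going to a halting state if it is $0$ and otherwise back to $q_1$. After the increment, $A=\mathsf{Prod}\,\mathsf{Unit}\,(\mathsf{Sub}\,\mathsf{Id})$ codes $\gamma_1(z)=z-1$ and $c=\mathsf{Inc}\,\mathsf{Zero}$ codes $1$. The wrong guess ``zero'' leads to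
\[
\mathsf{Mul}\,\mathsf{One}\,(A\,c)\,a\,b\,e\to^* A\,c\,a\,b\,e\to^*\mathsf{Sub}\,\mathsf{Id}\,c\,a\,b\,e\to^* b\,(c\,a\,b\,e)\to^* b\,(a\,e),
\]
a balanced word, in accordance with $\gamma_1(1)=0$. The correct guesses ``nonzero, zero'' give $r=\mathsf{Mul}\,(\mathsf{Mul}\,\mathsf{One}\,c)\,(A\,c')$ with $c'=\mathsf{Dec}\,c$, and
\[
r\,a\,b\,e\to^* A\,c'\,a\,b\,e\to^* b\,(c'\,a\,b\,e)\to^* b\,(b\,(a\,e)),
\]
in accordance with $1\cdot\gamma_1(0)=-1$. Guessing ``nonzero'' twice or more introduces the factor $0$ at the second test.
\end{example}

\begin{lemma}\label{lem:safe}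
$\mathcal{G}$ is a safe scheme of order $4$.
\end{lemma}

\begin{proof}
Written out, each nonterminal type lists arguments of type $\tau_3$, then $\tau_2$, then $\tau_1$, then $o$, so it is homogeneous. The nonterminals $Q_q,\mathsf{Sub},\mathsf{Prod}$ have order $4$ and the others have order at most $3$. An argument that is a single symbol or has order $0$ never violates safety. The remaining arguments in combinator rules are $d\,x\,y$, $d\,y\,x$, $g\,c\,x\,y$ and $g\,c\,y\,x$, of order $1$ with variables of order $\ge1$. The remaining arguments in control rules are $\mathsf{Prod}\,A\,(\mathsf{Sub}\,B)$ and $\mathsf{Sub}\,B$, of order $3$ with variables of order $3$, and $\mathsf{Mul}\,r\,(A\,c)$, $A\,c$, $\mathsf{Mul}\,r\,c$, $\mathsf{Inc}\,c$, $\mathsf{Dec}\,c$ and their counterparts with $d$, of order $2$ with variables of order $\ge2$.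
\end{proof}

A \emph{guessed run} is a rewriting sequence that begins with the start rule, continues with control rules and ends with a halt rule; its last term has the form $r\,a\,b\,e$.

\begin{lemma}\label{lem:shape}
Every derivation of a word of $L(\mathcal{G})$ is a guessed run followed by combinator steps. Conversely, the last term $r\,a\,b\,e$ of every guessed run rewrites to a word.
\end{lemma}

\begin{proof}
As long as the term has the form $Q_q\,A\,B\,r\,c\,d$, its arguments are closed terms over combinators, all of whose subterms have one of the types $\tau_2$, $\tau_3$, $\tau_2\to\tau_3$, $\tau_3\to\tau_3$, $\tau_3\to\tau_3\to\tau_3$. None has type $o$, so the whole term is the only redex. After the halt rule only combinators and terminals are left. This proves the first statement.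

For the second, replace each combinator with rule $F\,x_1\cdots x_m\to t_F$ by the closed simply typed $\lambda$-term $\lambda x_1\cdots x_m.\,t_F$. A combinator step becomes $m\ge1$ steps of $\beta$-reduction. By strong normalization of the simply typed $\lambda$-calculus (a simply typed term has no infinite $\beta$-reduction sequence), rewriting of $r\,a\,b\,e$ terminates. A closed term of type $o$ over combinators and terminals is $e$, or $a\,s$ or $b\,s$ with $s:o$, or a fully applied combinator, which is a redex. So a term without redexes is a word.
\end{proof}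

\begin{proof}[Proof of Theorem~\ref{thm:four}]
For every scheme, $L(\mathcal{G})$ is enumerated by enumerating rewriting sequences, so the existence of $w\in L(\mathcal{G})$ with $|w|_a\ne|w|_b$ is semi-decidable and the Kobayashi inclusion problem is in $\Pi^0_1$.

For hardness at order $4$, consider the scheme $\mathcal{G}$ of a machine. By Lemma~\ref{lem:coding} and induction, in a term $Q_q\,A\,B\,r\,c\,d$ of a guessed run, reached after $N$ increments of either counter, $A$ codes $\gamma_N$, $B$ codes $z\mapsto z-N$, and $r,c,d$ code integers $z_r,z_c,z_d$. The last term $r\,a\,b\,e$ has value $r\,T_1T_{-1}\,0=z_r$. By Lemma~\ref{lem:shape} it rewrites to a word, every word $w$ to which it rewrites satisfies $|w|_a-|w|_b=z_r$, and all words of $L(\mathcal{G})$ arise in this way.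

Call a test step \emph{correct} if it takes the zero branch when the tested counter codes $0$, or the nonzero branch when it codes a positive integer. As long as all test steps are correct, $(q,z_c,z_d)$ is the configuration of the machine after the same number of steps, and $z_c,z_d\in\{0,\dots,N\}$. Consider a test of a counter with value $z$ in this situation. The factor by which $z_r$ is multiplied is
\[
\begin{array}{lll}
\gamma_N(0)=(-1)^NN!\ne0 & \text{in the zero branch with } z=0 & \text{(correct)},\\
z\ne0 & \text{in the nonzero branch with } z>0 & \text{(correct)},\\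
\gamma_N(z)=0 & \text{in the zero branch with } 1\le z\le N & \text{(wrong)},\\
z=0 & \text{in the nonzero branch with } z=0 & \text{(wrong)}.
\end{array}
\]
So $z_r\ne0$ up to the first wrong test step, where $z_r$ becomes $0$; it stays $0$ because it is only ever multiplied by integers. Hence a guessed run ends with $z_r\ne0$ if and only if all its test steps are correct, and such a guessed run exists if and only if the machine halts. Thus all words of $L(\mathcal{G})$ have as many $a$'s as $b$'s if and only if the machine does not halt. With Lemma~\ref{lem:safe} this gives $\Pi^0_1$-hardness for safe schemes of order $4$.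

For $n\ge5$ let $\tau_{m+1}=\tau_m\to o$ for $m\ge3$ and add a nonterminal $J:\tau_{n-1}\to o$ with the rule $J\,x\to e$. The new scheme is safe, has order $n$, and has the same language since $J$ is never reached. Finally, slice closure computation is impossible by Lemma~\ref{lem:a-implies-b}.
\end{proof}

\section{The structure of slices}\label{sec:slices}

We order $\mathbb{N}^k$ componentwise and write $\mathbf{1}=(1,\dots,1)$. Dickson's lemma states that every subset of $\mathbb{N}^k$ has finitely many minimal elements; every element of the subset lies above one of them. We shall use twice: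
\begin{equation}\label{eq:dickson}
\begin{array}{l}
\text{for a subgroup } \Gamma\le\mathbb{Z}^k,\text{ the monoid } \Gamma\cap\mathbb{N}^k \text{ is generated}\\
\text{by its finitely many minimal nonzero elements.}
\end{array}
\end{equation}
Indeed, a nonzero $x\in\Gamma\cap\mathbb{N}^k$ lies above a minimal nonzero $b$, and $x-b\in\Gamma\cap\mathbb{N}^k$ has a smaller coordinate sum.

A slice need not be a coset: $\{(0,y): y\text{ even}\}\cup\{(x,y):x\ge1\}$ is a slice in $\mathbb{N}^2$ that looks like $0\times2\mathbb{Z}$ on the cell $x=0$ and like $\mathbb{Z}^2$ on the cell $x\ge1$. The reason why cosets appear cell by cell is the following. For a slice $T$ and $q\in T$ let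
\[
P_q=\{v\in\mathbb{N}^k: q+v\in T\}.
\]
Rule \eqref{eq:slice} says exactly that each $P_q$ is a submonoid of $\mathbb{N}^k$. Moreover
\begin{equation}\label{eq:mono}
q,r\in T,\ q\le r\quad\Longrightarrow\quad P_q\subseteq P_r ,
\end{equation}
because $r-q\in P_q$, so $\alpha\in P_q$ implies $r-q+\alpha\in P_q$, that is $r+\alpha\in T$. The monoids $P_q$ grow as $q$ moves up, and far from the boundary of $\mathbb{N}^k$ they stop growing.

\begin{lemma}\label{lem:interior}
For every slice $T\subseteq\mathbb{N}^k$ there is $t\in\mathbb{N}$ such that $T\cap(t\mathbf{1}+\mathbb{N}^k)$ is empty or equals $(p+\Gamma)\cap(t\mathbf{1}+\mathbb{N}^k)$ for some $p\in\mathbb{Z}^k$ and some subgroup $\Gamma\le\mathbb{Z}^k$.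
\end{lemma}

\begin{proof}
We may assume that $T$ meets $t\mathbf{1}+\mathbb{N}^k$ for every $t$. Choose $p\in T$ and then an element $p+v\in T$ all of whose coordinates exceed those of $p$. So $v\in P_p$ has positive coordinates, $r_n=p+nv$ lies in $T$ for all $n$, and every vector lies below $r_n$ for large $n$. By \eqref{eq:mono} the union $P=\bigcup_nP_{r_n}$ is increasing, so $P$ is a monoid, and $P_q\subseteq P$ for all $q\in T$. Let $\Gamma=P-P$, a subgroup of $\mathbb{Z}^k$.

\emph{$T\subseteq p+\Gamma$.} For $q\in T$ choose $n$ with $q\le r_n$. Then $r_n-q\in P_q\subseteq P$ and $nv\in P_p\subseteq P$, so $q-p=nv-(r_n-q)\in\Gamma$.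

\emph{$P=\Gamma\cap\mathbb{N}^k$.} Let $x\in\Gamma\cap\mathbb{N}^k$, say $x=\alpha-\beta$ with $\alpha,\beta\in P_{r_n}$. Then $r_n+\beta\in T$ and $(r_n+\beta)+x=r_n+\alpha\in T$, so $x\in P_{r_n+\beta}\subseteq P$.

By \eqref{eq:dickson} the monoid $P$ has finitely many generators. They lie in one $P_{r_n}$, so $P=P_{r_n}$, that is $r_n+(\Gamma\cap\mathbb{N}^k)\subseteq T$. Choose $t$ with $t\mathbf{1}\ge r_n$. If $z\in p+\Gamma$ and $z\ge t\mathbf{1}$, then $z-r_n\in\Gamma\cap\mathbb{N}^k$, hence $z\in T$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:slices}]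
(1) We use induction on $k$; for $k=0$ there is only one point. Let $k\ge1$ and let $t$ be as in Lemma~\ref{lem:interior}. The cell $t\mathbf{1}+\mathbb{N}^k$ is dealt with by the lemma. Its complement is the disjoint union of the sets
\[
Y_{j,c}=\{z: z_j=c,\ z_i\ge t\text{ for all }i<j\}\qquad(1\le j\le k,\ 0\le c<t),
\]
where $j$ is the first coordinate below $t$. Deleting the $j$-th coordinate identifies $T\cap\{z:z_j=c\}$ with a subset of $\mathbb{N}^{k-1}$, which is a slice (apply \eqref{eq:slice} with $v_j=w_j=0$). Take a cell presentation of it and reinsert the $j$-th coordinate: $\{c\}$ in the cells, $c$ in the vectors $p$, and $0$ in the groups. This partitions $\{z:z_j=c\}$ into cells on which $T$ is empty or a coset. The nonempty intersections of these cells with $Y_{j,c}$ are again cells, they partition $Y_{j,c}$, and $T$ is still empty or a coset on each.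

(2) Let $R$ be a cell with $T\cap R=R\cap(p+\Gamma)\ne\emptyset$, let $J$ be the set of coordinates in which $R$ is unbounded, and let $\Gamma_R=\{x\in\Gamma\cap\mathbb{N}^k: x_j=0\text{ for }j\notin J\}$. By \eqref{eq:dickson}, applied to the subgroup of $\Gamma$ that vanishes outside $J$, the monoid $\Gamma_R$ is generated by the finite set $B$ of its minimal nonzero elements. Let $m$ range over the finitely many minimal elements of $T\cap R$. Then $T\cap R=\bigcup_m(m+\Gamma_R)$: if $z\in T\cap R$ and $z\ge m$, then $z-m$ lies in $\Gamma\cap\mathbb{N}^k$ and vanishes outside $J$, and conversely $m+\Gamma_R\subseteq R\cap(p+\Gamma)$. Let $E$ consist of all $m$ and all $m+b$ with $b\in B$, for all such cells $R$. Then $E\subseteq T$, so $\mathcal{S}^\omega(E)\subseteq T$ since $T$ is a slice. In the slice $\mathcal{S}^\omega(E)$ the monoid $P_m$ contains $B$, hence $\Gamma_R$, so $T\subseteq\mathcal{S}^\omega(E)$. The sets of minimal elements are finite and defined by Presburger formulas that we can write down, so $E$ is computable.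

(3) \emph{Step 1: given $L\in\mathcal{C}$ and a cell presentation of $T\subseteq\mathbb{N}^\Sigma$, it is decidable whether $\Psi(L)\subseteq T$.} Let the columns of an integer matrix $A$ generate $\Gamma\le\mathbb{Z}^k$. The Smith normal form provides, effectively, integer matrices $A_1,A_2$ with integer inverses such that $A_1AA_2$ is diagonal with entries $d_1,\dots,d_s\ge1$ followed by zeros. Then $z\in p+\Gamma$ if and only if the $i$-th coordinate of $A_1(z-p)$ is divisible by $d_i$ for $i\le s$ and is $0$ for $i>s$. So each coset of the presentation is given by finitely many linear congruences and linear equations with integer coefficients.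

Let $d$ be a common multiple of all moduli, and let $t$ exceed all constants in the description of the cells. Put $x\sim y$ if $x=y$, or $x,y\ge t$ and $x\equiv y\pmod d$. This is a congruence of $(\mathbb{N},+)$ with finitely many classes. Let $M=(\mathbb{N}/{\sim})^\Sigma$ and let $\mu(w)$ be the class of $\Psi(w)$. An element $g\in M$ determines the cell $R$ that contains $\Psi(w)$ for all $w$ with $\mu(w)=g$, and it determines whether $\Psi(w)$ satisfies the congruences of $R$. If $R$ is marked empty or a congruence fails, we have to test that no $w\in L$ has $\mu(w)=g$; this is (E) with $\lambda=0$ and $c=1$. Otherwise we have to test, for each equation $\ell(z)=c$ of $R$, the instance of (E) with $\lambda=\ell\circ\Psi$. We have $\Psi(L)\subseteq T$ if and only if all these finitely many tests succeed.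

\emph{Step 2: search.} Step 1 bounds the slice closure from above; part (2) gives a finite certificate for the bound from below. Enumerate all cell presentations. For each, decide whether the presented set $T$ is a slice (a Presburger sentence) and whether $\Psi(L)\subseteq T$. For those that pass, compute $E$ as in (2) and, in parallel for all candidates, enumerate words of $L$ and derivations by the rule \eqref{eq:slice} from their Parikh vectors until all elements of $E$ are derived. If this happens for $T$, then
\[
\mathcal{S}^\omega(\Psi(L))\subseteq T=\mathcal{S}^\omega(E)\subseteq\mathcal{S}^\omega(\Psi(L)),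
\]
and we output a Presburger formula for $T$. It does happen for any cell presentation of $T=\mathcal{S}^\omega(\Psi(L))$, which exists by (1), because each of the finitely many elements of $E$ has a finite derivation from $\Psi(L)$.
\end{proof}

\section{Decidability at order three}\label{sec:three}

\subsection{A model case: registers with polynomial updates}\label{sec:model}

We recall two facts. \emph{Hilbert's basis theorem}: every ascending chain of ideals in $\mathbb{R}[\xi_1,\dots,\xi_d]$ stabilizes; hence, if $\mathcal{P}_0\subseteq\mathcal{P}_1\subseteq\cdots$ are sets of polynomials, the sets of their common zeros in $\mathbb{R}^d$ stabilize. \emph{Tarski's theorem}: the first-order theory of $(\mathbb{R},+,\cdot,0,1)$ is decidable.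

Consider finitely many states, transitions $q\xrightarrow{f}q'$ labeled by polynomial maps $f:\mathbb{R}^d\to\mathbb{R}^d$, and for each state $q$ a finite set $\mathrm{Out}(q)$ of polynomials, all with integer coefficients. From $(q,\xi)$ one may move to $(q',f(\xi))$ or stop with output $P(\xi)$ for some $P\in\mathrm{Out}(q)$. (Without $A$, $B$ and the zero branch, the control rules of Section~\ref{sec:four} act on $(z_r,z_c,z_d)$ in this way.) Is every output from $(q_0,\xi_0)$ equal to $0$? Let $\mathcal{P}_0(q)=\emptyset$ and
\[
\mathcal{P}_{k+1}(q)=\mathrm{Out}(q)\cup\{P\circ f: q\xrightarrow{f}q',\ P\in\mathcal{P}_k(q')\},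
\]
the outputs reachable in fewer than $k+1$ moves as polynomials in the initial register values, and let $Z_k(q)$ be the set of common zeros of $\mathcal{P}_k(q)$. Three observations decide the question. By Hilbert's theorem there is $k$ with $Z_k(q)=Z_{k+1}(q)$ for all $q$. By Tarski's theorem such a $k$ can be found. And $Z_{k+1}(q)$ is the intersection of the zero set of $\mathrm{Out}(q)$ with the sets $f^{-1}(Z_k(q'))$, so it is determined by the sets $Z_k(q')$; one equality therefore implies $Z_j=Z_k$ for all $j\ge k$. For an integer vector $\xi_0$ it remains to test whether $\xi_0\in Z_k(q_0)$.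

The proof of Theorem~\ref{thm:three} has the same three steps. The work lies in presenting the arguments of a nonterminal as points of a finite-dimensional space.

\subsection{From words to trees}

A \emph{tree scheme} over $\Sigma$ is defined like a scheme, except that its terminals are $\mathsf{br}:o\to o\to o$, $\;e:o$, and $c:o$ for $c\in\Sigma$. It generates the terms without nonterminals, called \emph{terminal trees}, to which $S$ rewrites. The \emph{frontier} of a terminal tree is the word of its leaves from left to right, with $e$ read as the empty word $\varepsilon$. Asada and Kobayashi~\cite{AK} proved that the unsafe order-$(n+1)$ word languages are exactly the frontier languages of unsafe order-$n$ tree grammars, effectively. We use the case $n=2$; a scheme of smaller order is first padded with an unused nonterminal.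

\begin{theorem}[\cite{AK}]\label{thm:AK}
From a scheme $\mathcal{G}$ of order at most $3$ one can construct a tree scheme $\mathcal{H}$ of order at most $2$ such that $L(\mathcal{G})$ is the set of frontiers of the terminal trees generated by $\mathcal{H}$.
\end{theorem}

For instance, the language of the order-$2$ scheme in Example~\ref{ex:powers} is the frontier language of the order-$1$ tree scheme $S\to F\,a$, $\;F\,x\to x$, $\;F\,x\to F\,(\mathsf{br}\,x\,x)$.

From now on we fix $\mathcal{H}$, a finite monoid $M$ with identity $1$, and maps $\mu:\Sigma\to M$ and $\lambda:\Sigma\to\mathbb{Z}$, extended to homomorphisms on words. Let $\iota_r=o\to\dots\to o\to o$ with $r$ arguments, so $\iota_0=o$. These are all the types of order at most $1$. Since $\mathcal{H}$ has order at most $2$, every nonterminal has a type $\iota_{r_1}\to\dots\to\iota_{r_q}\to o$, and every variable and every subterm in argument position has a type $\iota_r$. A term of type $o$ has one of the forms $e$, $\;c$, $\;x$ with $x:o$, $\;\mathsf{br}\,u_1u_2$, $\;x\,u_1\cdots u_r$ with $x:\iota_r$, $r\ge1$ and $u_i:o$, or $F\,u_1\cdots u_q$.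

The \emph{affine hull} $\operatorname{hull}X$ of a subset $X$ of a real vector space is the set of all finite sums $\sum t_ix_i$ with $x_i\in X$, $t_i\in\mathbb{R}$, $\sum t_i=1$; so $\operatorname{hull}\emptyset=\emptyset$. Our aim is to compute, for $g\in M$, the hull of $\{\lambda(w): w\in L(\mathcal{G}),\ \mu(w)=g\}$. It is empty, a point or $\mathbb{R}$, and an instance of (E) is positive exactly if this hull is contained in $\{c\}$.

\begin{example}\label{ex:tree}
Let $M$ be trivial, $\lambda(a)=1$, $\lambda(b)=-1$, and with $x:\iota_1$, $z:o$ let
\[
S\to F\,T,\quad F\,x\to\mathsf{br}\,(x\,a)\,(x\,b),\quad F\,x\to F\,(D\,x),\quad D\,x\,z\to x\,(x\,z),\quad T\,z\to\mathsf{br}\,z\,z .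
\]
A function of type $\iota_1$ that uses its argument $n$ times and contributes letters of total weight $\beta$ acts on weights by $w\mapsto\beta+nw$; we record it as the point $(\beta,n)$. Thus $T$ is $(0,2)$. If $x$ is $(\beta,n)$, then $D\,x$ is $(\beta+n\beta,n^2)$, and the first rule of $F$ outputs $(\beta+n)+(\beta-n)=2\beta$. This is an instance of the model case, and all outputs from $(0,2)$ are $0$.

Now add the rule $T\,z\to z$. The two copies of $T$ in $\mathsf{br}\,(T\,a)\,(T\,b)$ are rewritten independently, and the word $aab$ is generated. So an argument is not a point but a set $E$ of points, here $\{(0,2),(0,1)\}$, from which each use chooses anew: $D\,x$ is $\{(\beta+n\beta',nn'):(\beta,n),(\beta',n')\in E\}$. These sets grow without bound. However, $\beta+n\beta'$ and $nn'$ are affine in $(\beta,n)$ and in $(\beta',n')$ separately, so the hull of the result depends only on the hull of $E$, and an affine subspace of $\mathbb{R}^2$ is the hull of three points. This is how arguments become finite-dimensional data.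
\end{example}

\subsection{Evaluation of closed terms}

To speak of ``the number of times a function uses its argument'' we apply it to placeholders. So closed terms may contain, besides the symbols of $\mathcal{H}$, finitely many \emph{extra letters} $X:o$, each with a value $\mu(X)\in M$, and \emph{extra nonterminals} $Z:o$, each with rules $Z\to X$ to extra letters only. For closed $C:o$ the relation $C\Downarrow^nw$ is defined inductively:
\begin{itemize}
\item $c\Downarrow^0c$ for every letter $c$, extra or not, and $e\Downarrow^0\varepsilon$;
\item $Z\Downarrow^0X$ for every rule $Z\to X$ of an extra nonterminal;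
\item $\mathsf{br}\,C_1C_2\Downarrow^{n_1+n_2}w_1w_2$ if $C_1\Downarrow^{n_1}w_1$ and $C_2\Downarrow^{n_2}w_2$;
\item $F\,s_1\cdots s_q\Downarrow^{n+1}w$ if $F\,y_1\cdots y_q\to t$ is a rule of $\mathcal{H}$ and $t[\vec s/\vec y]\Downarrow^nw$.
\end{itemize}
Let $D^n(C)=\{w: C\Downarrow^mw\text{ for some }m\le n\}$ and $D(C)=\bigcup_nD^n(C)$, and write $C\Downarrow w$ for $w\in D(C)$. This relation rewrites outermost redexes only; nothing is lost.

\begin{lemma}\label{lem:eval}
$D(C)$ is the set of frontiers of the terminal trees to which $C$ rewrites.
\end{lemma}

\begin{proof}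
If $C\Downarrow w$, induction on the derivation yields a rewriting sequence from $C$ to a terminal tree with frontier $w$. For the converse write $s\Rrightarrow s'$, for closed terms of any type, if $s'$ arises from $s$ by contracting a possibly empty set of pairwise disjoint redexes. A terminal tree evaluates to its frontier, and a rewriting step is a case of $\Rrightarrow$. So it suffices to show that $C\Rrightarrow C'$ and $C'\Downarrow w$ imply $C\Downarrow w$. We use induction on the derivation of $C'\Downarrow w$.

If $C$ itself is one of the contracted redexes, it is the only one, and $C\Downarrow w$ by the second or fourth clause. Suppose it is not. If $C$ is a single symbol, then $C'=C$. If $C=\mathsf{br}\,C_1C_2$, then $C'=\mathsf{br}\,C_1'C_2'$ with $C_i\Rrightarrow C_i'$, and induction applies to the two subderivations. If $C=F\vec s$, then $C'=F\vec s\,'$ with $s_i\Rrightarrow s_i'$, and $t[\vec s\,'/\vec y]\Downarrow w$ by a subderivation, for some rule $F\vec y\to t$. The copies of the contracted redexes in $t[\vec s/\vec y]$ are pairwise disjoint, so $t[\vec s/\vec y]\Rrightarrow t[\vec s\,'/\vec y]$. Induction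 gives $t[\vec s/\vec y]\Downarrow w$, hence $C\Downarrow w$.
\end{proof}

The proof uses neither the order nor the particular terminals. It shows for every scheme that outermost and unrestricted rewriting generate the same terminal terms, so Theorem~\ref{thm:AK} does not depend on which of the two conventions is adopted.

Let $r\ge1$, let $Z_1,\dots,Z_r$ be fresh extra nonterminals and $X_{ih}$ $(1\le i\le r,\ h\in M)$ fresh extra letters with $\mu(X_{ih})=h$. For $\sigma\subseteq\{1,\dots,r\}\times M$ let $D^n_\sigma$ and $D_\sigma$ denote $D^n$ and $D$ when the rules of the $Z_i$ are $Z_i\to X_{ih}$ for $(i,h)\in\sigma$. A use of $Z_i\to X_{ih}$ stands for a use of the $i$-th argument that yields a word with monoid value $h$.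

\begin{lemma}\label{lem:subst}
Let $C:o$ be closed, possibly containing $Z_1,\dots,Z_r$ but no $X_{ih}$, and let $B_1,\dots,B_r:o$ be closed terms without these symbols.
\begin{enumerate}
\item If $p\in D_\sigma(C)$, then replacing each occurrence of each $X_{ih}$ in $p$ by a word of $D(B_i)$ gives a word of $D(C[\vec B/\vec Z])$.
\item If $w\in D^n(C[\vec B/\vec Z])$, then there are $\sigma$ and $p\in D^n_\sigma(C)$ such that every $X_{ih}$ with $(i,h)\in\sigma$ occurs in $p$, and $w$ arises from $p$ by replacing each occurrence of each $X_{ih}$ by some $v\in D^n(B_i)$ with $\mu(v)=h$.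
\end{enumerate}
\end{lemma}

\begin{proof}
Since right-hand sides of $\mathcal{H}$ contain no $Z_i$, we have
\begin{equation}\label{eq:commute}
t[\vec s/\vec y][\vec B/\vec Z]=t[\vec s[\vec B/\vec Z]/\vec y].
\end{equation}

(1) Induction on the derivation of $C\Downarrow p$. If $C=Z_i$, then $p=X_{ih}$ and $C[\vec B/\vec Z]=B_i$. If $C$ is a letter, $e$ or another extra nonterminal, nothing is replaced. For $C=\mathsf{br}\,C_1C_2$ concatenate the words given by induction. For $C=F\vec s$ apply induction to $t[\vec s/\vec y]\Downarrow p$ and use \eqref{eq:commute}.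

(2) We first find $p\in D^n_{\sigma_0}(C)$ for $\sigma_0=\{1,\dots,r\}\times M$, by induction on $n$ and then on the size of $C$. If $C=Z_i$, take $p=X_{i\mu(w)}$ and $v=w$; here we use that $Z_i$ evaluates in $0$ steps. If $C$ is a letter, $e$ or another extra nonterminal, take $p=w$. If $C=\mathsf{br}\,C_1C_2$, then $w=w_1w_2$ with $w_j\in D^{n_j}(C_j[\vec B/\vec Z])$ and $n_1+n_2\le n$; induction gives $p_j\in D^{n_j}_{\sigma_0}(C_j)$, and $p=p_1p_2$. If $C=F\vec s$, then $n\ge1$ and by \eqref{eq:commute} $w\in D^{n-1}(t[\vec s/\vec y][\vec B/\vec Z])$ for some rule; induction gives $p\in D^{n-1}_{\sigma_0}(t[\vec s/\vec y])\subseteq D^n_{\sigma_0}(C)$. Now let $\sigma$ be the set of $(i,h)$ such that $X_{ih}$ occurs in $p$. Every use of $Z_i\Downarrow^0X_{ih}$ in the derivation of $p$ leaves a letter $X_{ih}$ in $p$, so $p\in D^n_\sigma(C)$.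
\end{proof}

\subsection{A semantics in weight spaces}

We now turn Example~\ref{ex:tree} into a definition. Affine hulls preserve linear information only, so discrete information has to be kept apart, as an index. This concerns the monoid values, and also the question which arguments a function needs. With $K\,z\to a$ and $\Omega\to\Omega$, the term $K\,\Omega$ evaluates to $a$ although $\Omega$ has no value. We cannot read ``$n=0$'' as ``the argument is not needed'', since the hull of $n=1$ and $n=2$ contains $n=0$. Hence the following index sets, whose elements we call \emph{shapes}: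
\[
\mathrm{Sh}_0=M,\qquad\mathrm{Sh}_r=\{(\sigma,g):\sigma\subseteq\{1,\dots,r\}\times M,\ g\in M\}\quad(r\ge1).
\]

Let $K$ be a commutative ring with $1$. A \emph{weight space} over $K$ is a $K$-module $U$ with a distinguished element $\eta\in U$; a letter $c\in\Sigma$ will have weight $\lambda(c)\eta$. We need general modules because the coefficients $n$ of a function are found by giving its arguments new basis vectors as weights, and we need general rings because generic points have polynomial coordinates. Put $U_g=U$ and $U_{(\sigma,g)}=U\oplus K^\sigma$, where $K^\sigma$ is free with basis $\epsilon_{ih}$, $(i,h)\in\sigma$. A \emph{family of type $r$} is a tuple $E=(E_\theta)_{\theta\in\mathrm{Sh}_r}$ of subsets $E_\theta\subseteq U_\theta$. An element $(\beta,n)\in E_{(\sigma,g)}$ stands for one behavior of a function of arity $r$: it uses its $i$-th argument $n_{ih}$ times with monoid value $h$, adds the weight $\beta$, and yields monoid value $g$. An \emph{environment} $\rho$ maps variables of type $\iota_r$ to families of type $r$. Inclusions, images and hulls of families and environments are taken shape by shape.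

\begin{definition}\label{def:V}
For $k\ge0$ and for all weight spaces $(U,\eta)$ over $K$ simultaneously, we define sets $\mathrm{Val}_k(F;\vec E)_g\subseteq U$, for $F:\iota_{r_1}\to\dots\to\iota_{r_q}\to o$ and families $E_i$ of type $r_i$, and families $V_k(t;\rho)$ of type $r$, for terms $t:\iota_r$ over $\mathcal{H}$ and variables. Let $\mathrm{Val}_0(F;\vec E)_g=\emptyset$ and
\[
\mathrm{Val}_{k+1}(F;\vec E)_g=\bigcup_{F\vec y\to t}V_k(t;[y_i\mapsto E_i])_g ,
\]
the union over the rules of $F$. For terms, omitting $\rho$ where it does not change:
\begin{itemize}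
\item[(V1)] $V_k(e)_1=\{0\}$, $\;V_k(c)_{\mu(c)}=\{\lambda(c)\eta\}$, and $V_k(e)_g$, $V_k(c)_g$ are empty for all other $g$; $\;V_k(x)_g=\rho(x)_g$ for $x:o$.
\item[(V2)] $V_k(\mathsf{br}\,u_1u_2)_g=\bigcup_{g_1g_2=g}\{w_1+w_2: w_j\in V_k(u_j)_{g_j}\}$.
\item[(V3)] For $x:\iota_r$ with $r\ge1$, $\;V_k(x\,u_1\cdots u_r)_g$ is the union over all $\sigma$ of
\[
\Bigl\{\beta+\sum_{(i,h)\in\sigma}n_{ih}w_{ih}\ :\ (\beta,n)\in\rho(x)_{(\sigma,g)},\ w_{ih}\in V_k(u_i)_h\text{ for }(i,h)\in\sigma\Bigr\}.
\]
\item[(V4)] $V_k(F\,u_1\cdots u_q)_g=\mathrm{Val}_k(F;V_k(u_1),\dots,V_k(u_q))_g$.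
\item[(V5)] For $t:\iota_r$ with $r\ge1$, $\;V_k(t;\rho)_{(\sigma,g)}=V_k(t\,z_1\cdots z_r;\rho^\sigma)_g$, computed in the weight space $(U\oplus K^\sigma,\eta)$. Here the $z_i:o$ are new variables, $\rho^\sigma(z_i)_h=\{\epsilon_{ih}\}$ if $(i,h)\in\sigma$ and $\emptyset$ otherwise, and $\rho^\sigma$ agrees with $\rho$ on the old variables via the inclusion $U\subseteq U\oplus K^\sigma$.
\end{itemize}
\end{definition}

Let $\|t\|$ be the number of occurrences in $t$ of symbols other than variables of type $o$. Clauses (V2)--(V4) pass to terms $u_i$ with smaller $\|\cdot\|$, and (V5) passes from a term of function type to a term of type $o$ with the same $\|\cdot\|$. So the recursion is well founded: one defines $\mathrm{Val}_0,V_0,\mathrm{Val}_1,V_1,\dots$ in turn, each $V_k$ by induction on $\|t\|$, with terms of type $o$ before those of function type. \emph{Induction on $t$} always refers to this order, with the claim quantified over all weight spaces.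

\begin{example}\label{ex:values}
Take the scheme of Example~\ref{ex:tree}. As $M$ is trivial, $\mathrm{Sh}_1$ has two shapes, $\sigma=\emptyset$ and $\sigma=\{(1,1)\}$. Let $E$ be empty at the first shape and $\{(\beta,n)\}$ at the second, and let $\rho(x)=E$. For $k\ge1$, (V5) and (V4) compute $V_k(D\,x)$ at the second shape as the value of $x\,(x\,z)$ with $z\mapsto\{\epsilon\}$, namely $\beta+n(\beta+n\epsilon)=(\beta+n\beta,n^2)$; at the first shape $z$ has no value and the result is empty. The first rule of $F$ gives $(\beta+n\eta)+(\beta-n\eta)=2\beta$. Hence $\mathrm{Val}_k(F;E)_1$ for $k=1,2,3$ is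
\[
\{2\beta\},\qquad\{2\beta,\ 2(1+n)\beta\},\qquad\{2\beta,\ 2(1+n)\beta,\ 2(1+n^2)(1+n)\beta\}.
\]
For $U=\mathbb{R}$ the hulls for $k=2$ and $k=3$ agree: both are $\mathbb{R}$ if $n\beta\ne0$ and $\{2\beta\}$ if $n\beta=0$.
\end{example}

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item (Monotonicity.) $V_k(t;\rho)$ and $\mathrm{Val}_k(F;\vec E)$ increase with $\rho$, $\vec E$ and $k$.
\item (Finiteness.) If all sets in $\rho$ and $\vec E$ are finite, so are all values; they are computable if $K$ is a polynomial ring over $\mathbb{Z}$ and $U=K^d$.
\item (Naturality.) Let $\pi:K\to K'$ be a ring homomorphism, $(U,\eta)$ a weight space over $K$, $U'$ a $K'$-module, and $\varphi:U\to U'$ additive with $\varphi(\kappa u)=\pi(\kappa)\varphi(u)$. Let $\varphi_g=\varphi$ and $\varphi_{(\sigma,g)}=\varphi\oplus\pi^\sigma$, and apply $\varphi$ to families through the maps $\varphi_\theta$. Then $V_k(t;\varphi\rho)=\varphi V_k(t;\rho)$ and $\mathrm{Val}_k(F;\varphi\vec E)=\varphi\mathrm{Val}_k(F;\vec E)$, where the left-hand sides are computed in $(U',\varphi(\eta))$.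
\end{enumerate}
\end{lemma}

\begin{proof}
All parts are proved by induction along the definition.

(1) Each clause is monotone in the sets that it takes from $\rho$, $\vec E$ and the recursive calls, which gives monotonicity in $\rho$ and $\vec E$. In $k$: $\mathrm{Val}_0=\emptyset\subseteq\mathrm{Val}_1$; if $\mathrm{Val}_k\subseteq\mathrm{Val}_{k+1}$, then $V_k\subseteq V_{k+1}$ by induction on $t$, where (V4) uses monotonicity in $\vec E$; and this gives $\mathrm{Val}_{k+1}\subseteq\mathrm{Val}_{k+2}$.

(2) There are finitely many shapes of each type and finitely many rules, so each clause produces finite sets from finite sets by module operations.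

(3) For (V1) and (V2) use additivity, noting $\varphi(\lambda(c)\eta)=\lambda(c)\varphi(\eta)$ for the integer $\lambda(c)$. For (V3) use $\varphi(\beta+\sum n_{ih}w_{ih})=\varphi(\beta)+\sum\pi(n_{ih})\varphi(w_{ih})$: as $(\beta,n)$ and the $w_{ih}$ range over their sets, $(\varphi(\beta),\pi(n))$ and the $\varphi(w_{ih})$ range over the image sets. Clause (V4) combines the claims for the $u_i$ and for $\mathrm{Val}_k$. For (V5) apply the claim for $t\,\vec z$ to the map $\varphi'=\varphi\oplus\pi^\sigma$, which satisfies the hypothesis, fixes the $\epsilon_{ih}$, and so has $\varphi'\rho^\sigma=(\varphi\rho)^\sigma$. The step from $V_k$ to $\mathrm{Val}_{k+1}$ holds because images commute with unions.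
\end{proof}

Unless stated otherwise, from now on $K=\mathbb{R}$ and $U$ is finite-dimensional. We use two facts about hulls.
\begin{itemize}
\item[(H1)] If $f(x_1,\dots,x_m)$ is affine in each argument separately, then $f(\prod_i\operatorname{hull}X_i)\subseteq\operatorname{hull}f(\prod_iX_i)$. (Expand one argument after the other as an affine combination.)
\item[(H2)] If $X_0\subseteq X_1\subseteq\cdots$ are subsets of a finite-dimensional space, then $\operatorname{hull}\bigcup_kX_k=\operatorname{hull}X_k$ for all large $k$. (An increasing chain of affine subspaces stabilizes by dimension.)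
\end{itemize}
The maps $w_1+w_2$ in (V2) and $\beta+\sum n_{ih}w_{ih}$ in (V3) are affine in each $w_j$, respectively in $(\beta,n)$ and in each $w_{ih}$ separately.

\begin{lemma}\label{lem:hull}
If $E_i'\subseteq\operatorname{hull}E_i$ for all $i$, then $\mathrm{Val}_k(F;\vec E')\subseteq\operatorname{hull}\mathrm{Val}_k(F;\vec E)$. If $\rho'\subseteq\operatorname{hull}\rho$, then $V_k(t;\rho')\subseteq\operatorname{hull}V_k(t;\rho)$.
\end{lemma}

\begin{proof}
The claim for $\mathrm{Val}_0$ is trivial. Assume it for $\mathrm{Val}_k$; we prove it for $V_k$ by induction on $t$. In (V1) the sets for $e$ and $c$ do not depend on the environment, and for $x:o$ the claim is the hypothesis. In (V2) and (V3), an element of $V_k(t;\rho')_g$ is the value of a separately affine map at arguments from $\rho'(x)\subseteq\operatorname{hull}\rho(x)$ and $V_k(u_i;\rho')\subseteq\operatorname{hull}V_k(u_i;\rho)$, so (H1) applies. In (V4) apply the claim for $\mathrm{Val}_k$ to $E_i'=V_k(u_i;\rho')$ and $E_i=V_k(u_i;\rho)$. In (V5) we have $\rho'^\sigma\subseteq\operatorname{hull}\rho^\sigma$, and the claim for $t\,\vec z$ applies. The claim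 for $\mathrm{Val}_{k+1}$ follows by taking the union over the rules.
\end{proof}

\subsection{The semantics computes the right hulls}

The semantics is not exact: in (V3) all $n_{ih}$ uses of an argument get the same weight $w_{ih}$, whereas in an evaluation they may produce different words. Up to hulls this does not matter, because the different weights can be replaced by their average.

A \emph{setting} consists of a weight space $(U,\eta)$ and finitely many extra nonterminals and extra letters $X$ with $\mu(X)\in M$ and weights $\lambda(X)\in U$. A letter $c\in\Sigma$ has weight $\lambda(c)\eta$, and $\lambda(w)\in U$ is the sum of the weights of the letters of $w$. For a closed term $s:\iota_r$ define a family $\Lambda^n(s)$ of type $r$ by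
\[
\begin{array}{ll}
\Lambda^n(s)_g=\{\lambda(w): w\in D^n(s),\ \mu(w)=g\} & (r=0),\\[2pt]
\Lambda^n(s)_{(\sigma,g)}=\{\lambda(p): p\in D^n_\sigma(s\,Z_1\cdots Z_r),\ \mu(p)=g\}\subseteq U\oplus\mathbb{R}^\sigma & (r\ge1),
\end{array}
\]
with fresh $Z_i,X_{ih}$ as in Lemma~\ref{lem:subst} and $\lambda(X_{ih})=\epsilon_{ih}$. So $\lambda(p)=(\beta,n)$, where $n_{ih}$ is the number of occurrences of $X_{ih}$ in $p$ and $\beta$ is the weight of the other letters. Let $\Lambda(s)=\bigcup_n\Lambda^n(s)$. For closed terms $\vec s$ and variables $\vec x$ of the same types let $\rho^n_{\vec s}(x_l)=\Lambda^n(s_l)$ and $\rho_{\vec s}(x_l)=\Lambda(s_l)$, and write $t^*=t[\vec s/\vec x]$.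

\begin{proposition}\label{prop:adequacy}
In every setting, for every term $t:\iota_r$ over $\mathcal{H}$ with variables among $\vec x$, all closed $\vec s$ and all $k,n$:
\begin{enumerate}
\item $V_k(t;\rho_{\vec s})\subseteq\operatorname{hull}\Lambda(t^*)$;
\item $\Lambda^n(t^*)\subseteq\operatorname{hull}\bigcup_jV_j(t;\rho^n_{\vec s})$.
\end{enumerate}
In particular, for $U=\mathbb{R}$, $\eta=1$ and every $g\in M$,
\begin{equation}\label{eq:adequate}
\operatorname{hull}\{\lambda(w): w\in D(S),\ \mu(w)=g\}=\operatorname{hull}\bigcup_k\mathrm{Val}_k(S)_g .
\end{equation}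
\end{proposition}

\begin{proof}
\emph{Terms of function type.} Let $t:\iota_r$, $r\ge1$, and fix $(\sigma,g)$. Extend the setting to $U\oplus\mathbb{R}^\sigma$ by the $Z_i$ with rules given by $\sigma$ and the letters $X_{ih}$, and extend the substitution by $z_i\mapsto Z_i$. For every $n$, $\Lambda^n(Z_i)_h$ is $\{\epsilon_{ih}\}$ if $(i,h)\in\sigma$ and empty otherwise, and the families $\Lambda^n(s_l)$ do not change. So the environments of the extended substitution are $(\rho_{\vec s})^\sigma$ and $(\rho^n_{\vec s})^\sigma$. By (V5) and the definition of $\Lambda^n$, both claims for $t$ at $(\sigma,g)$ are the claims for $t\,\vec z$ at $g$ in the extended setting. In the inductions below we may thus assume $t:o$. If $t$ is $e$, $c$ or a variable $x_l:o$, then $V_k(t;\rho^n_{\vec s})=\Lambda^n(t^*)$ and $V_k(t;\rho_{\vec s})=\Lambda(t^*)$ by (V1), and both claims hold.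

(1) Induction on $k$, then on $t$.

\emph{$t=\mathsf{br}\,u_1u_2$.} For $g_1g_2=g$ we have $\Lambda(u_1^*)_{g_1}+\Lambda(u_2^*)_{g_2}\subseteq\Lambda(t^*)_g$. Use induction for $u_1,u_2$ and (H1).

\emph{$t=x_l\,u_1\cdots u_r$.} Fix $\sigma$ and $(\beta,n)=\lambda(p)\in\Lambda(s_l)_{(\sigma,g)}$ with $p\in D_\sigma(s_l\vec Z)$, $\mu(p)=g$. Choose words $v_{ih}\in D(u_i^*)$ with $\mu(v_{ih})=h$ for $(i,h)\in\sigma$, and replace all occurrences of $X_{ih}$ in $p$ by $v_{ih}$. By Lemma~\ref{lem:subst}(1) the result lies in $D(t^*)$; it has monoid value $g$ and weight $\beta+\sum n_{ih}\lambda(v_{ih})$. So $(w_{ih})\mapsto\beta+\sum n_{ih}w_{ih}$ maps $\prod_{(i,h)\in\sigma}\Lambda(u_i^*)_h$ into $\Lambda(t^*)_g$. By induction $V_k(u_i;\rho_{\vec s})_h\subseteq\operatorname{hull}\Lambda(u_i^*)_h$, and (H1) gives the claim.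

\emph{$t=F\,u_1\cdots u_q$.} By induction $V_k(u_i;\rho_{\vec s})\subseteq\operatorname{hull}\Lambda(u_i^*)$, so Lemma~\ref{lem:hull} gives $V_k(t;\rho_{\vec s})_g\subseteq\operatorname{hull}\mathrm{Val}_k(F;\Lambda(u_1^*),\dots,\Lambda(u_q^*))_g$. For $k=0$ this is empty. For $k\ge1$ the set $\mathrm{Val}_k(\cdots)_g$ is the union, over the rules $F\vec y\to b$, of
\[
V_{k-1}(b;[y_i\mapsto\Lambda(u_i^*)])_g\subseteq\operatorname{hull}\Lambda(b[\vec u^*/\vec y])_g\subseteq\operatorname{hull}\Lambda(t^*)_g ,
\]
by induction on $k$ for the substitution $\vec u^*/\vec y$, and because $D(b[\vec u^*/\vec y])\subseteq D(F\vec u^*)$.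

(2) Induction on $n$, then on $t$. The bound $n$ on the environment is what makes the induction close: in the last case we need the claim for the families substituted for the $y_i$. Let $w\in D^n(t^*)$ with $\mu(w)=g$. By monotonicity and (H2), every hull of a union over $j$ is attained for all large $j$.

\emph{$t=\mathsf{br}\,u_1u_2$.} Then $w=w_1w_2$ with $w_i\in D^n(u_i^*)$. By induction $\lambda(w_i)\in\operatorname{hull}V_j(u_i;\rho^n_{\vec s})_{\mu(w_i)}$ for a common $j$, and (H1) gives $\lambda(w)\in\operatorname{hull}V_j(t;\rho^n_{\vec s})_g$.

\emph{$t=x_l\,u_1\cdots u_r$.} Apply Lemma~\ref{lem:subst}(2) to $C=s_l\vec Z$ and $B_i=u_i^*$. We obtain $\sigma$ and $p\in D^n_\sigma(s_l\vec Z)$ with $\mu(p)=g$, so $\lambda(p)=(\beta,n')\in\rho^n_{\vec s}(x_l)_{(\sigma,g)}$ with all $n'_{ih}\ge1$, and $w$ arises from $p$ by replacing the $n'_{ih}$ occurrences of $X_{ih}$ by words of $D^n(u_i^*)$ with monoid value $h$. By induction the weights of these words lie in $\operatorname{hull}V_j(u_i;\rho^n_{\vec s})_h$ for a common $j$, and so does their average $\bar w_{ih}$. Hence $\lambda(w)=\beta+\sum n'_{ih}\bar w_{ih}\in\operatorname{hull}V_j(t;\rho^n_{\vec s})_g$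 by (H1). (The averages exist only because $\sigma$ contains no unused pair.)

\emph{$t=F\,u_1\cdots u_q$.} Then $n\ge1$ and $w\in D^{n-1}(b[\vec u^*/\vec y])$ for a rule $F\vec y\to b$. Induction on $n$, applied to $b$ with the substitution $\vec u^*/\vec y$ and to each $u_i$ with $\vec s/\vec x$, gives $j$ with
\[
\lambda(w)\in\operatorname{hull}V_j(b;[y_i\mapsto\Lambda^{n-1}(u_i^*)])_g,\qquad\Lambda^{n-1}(u_i^*)\subseteq\operatorname{hull}V_j(u_i;\rho^{n-1}_{\vec s})
\]
for all $i$; one $j$ suffices as there are finitely many shapes. By Lemma~\ref{lem:hull}, the definition of $\mathrm{Val}_{j+1}$, monotonicity and (V4),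
\begin{align*}
\lambda(w)&\in\operatorname{hull}V_j(b;[y_i\mapsto V_j(u_i;\rho^{n-1}_{\vec s})])_g\\
&\subseteq\operatorname{hull}\mathrm{Val}_{j+1}(F;V_{j+1}(u_1;\rho^n_{\vec s}),\dots,V_{j+1}(u_q;\rho^n_{\vec s}))_g=\operatorname{hull}V_{j+1}(t;\rho^n_{\vec s})_g .
\end{align*}

For \eqref{eq:adequate} take $t=S$, which has no variables and satisfies $V_k(S)_g=\mathrm{Val}_k(S)_g$.
\end{proof}

\subsection{Stabilization}

It remains to compute the right-hand side of \eqref{eq:adequate}. The hulls of $\mathrm{Val}_k(S)_g$ stabilize by (H2), but they may pause and grow again, so we need a criterion. As in the model case it comes from considering all nonterminals at all arguments. Let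
\[
\Phi_k^{U,\eta}(F;\vec E)_g=\operatorname{hull}\mathrm{Val}_k(F;\vec E)_g .
\]
It increases with $k$. It depends only on the hulls of the $E_i$: if $\operatorname{hull}E_i=\operatorname{hull}E_i'$ for all $i$, apply Lemma~\ref{lem:hull} in both directions. We say that \emph{$\Phi_k=\Phi_{k+1}$ on $(U,\eta)$} if equality holds for all $F,\vec E,g$.

\begin{lemma}\label{lem:propagate}
If $\Phi_k=\Phi_{k+1}$ on all finite-dimensional $(U,\eta)$, then $\Phi_j=\Phi_k$ on all of them, for all $j\ge k$.
\end{lemma}

\begin{proof}
It suffices to derive $\Phi_{k+1}=\Phi_{k+2}$. We show $\operatorname{hull}V_k(t;\rho)=\operatorname{hull}V_{k+1}(t;\rho)$ by induction on $t$. Clause (V1) does not depend on $k$. In (V2) and (V3), by induction $V_{k+1}(u_i)\subseteq\operatorname{hull}V_k(u_i)$, so (H1) gives $V_{k+1}(t)\subseteq\operatorname{hull}V_k(t)$, and the other inclusion is monotonicity. In (V4), since $V_k(u_i)$ and $V_{k+1}(u_i)$ have the same hulls,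
\[
\operatorname{hull}V_k(F\vec u)_g=\Phi_k(F;V_k(\vec u))_g=\Phi_{k+1}(F;V_k(\vec u))_g=\Phi_{k+1}(F;V_{k+1}(\vec u))_g=\operatorname{hull}V_{k+1}(F\vec u)_g .
\]
Clause (V5) reduces to $t\,\vec z$ over $U\oplus\mathbb{R}^\sigma$. Finally, $\Phi_{k+1}(F;\vec E)_g$ and $\Phi_{k+2}(F;\vec E)_g$ are hulls of unions, over the same rules, of sets with the same hulls.
\end{proof}

Because (V5) enlarges $U$, and nested calls enlarge it again and again, the hypothesis must cover all dimensions. To get by with finitely many indeterminates we reduce it to dimension one.

\begin{lemma}\label{lem:scalar}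
If $\Phi_k=\Phi_{k+1}$ on $(\mathbb{R},\eta)$ for all $\eta\in\mathbb{R}$, then $\Phi_k=\Phi_{k+1}$ on all finite-dimensional $(U,\eta)$.
\end{lemma}

\begin{proof}
Let $W=\Phi_k^{U,\eta}(F;\vec E)_g\subseteq W'=\Phi_{k+1}^{U,\eta}(F;\vec E)_g$. Linear maps commute with hulls, so for linear $\varphi:U\to\mathbb{R}$ naturality with $\pi=\mathrm{id}$ gives
\[
\varphi(W)=\Phi_k^{\mathbb{R},\varphi(\eta)}(F;\varphi\vec E)_g=\Phi_{k+1}^{\mathbb{R},\varphi(\eta)}(F;\varphi\vec E)_g=\varphi(W').
\]
With $\varphi=0$ we see that $W$ is empty if and only if $W'$ is. If $\emptyset\ne W\subsetneq W'$, write $W=w_0+Y$ and $W'=w_0+Y'$ with linear subspaces $Y\subsetneq Y'$, and choose $\varphi$ vanishing on $Y$ but not on $Y'$. Then $\varphi(W)$ is a point and $\varphi(W')=\mathbb{R}$, a contradiction.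
\end{proof}

The values $\varphi(\eta)$ in this proof are the reason why $\eta$ is a parameter and not the constant $1$.

\begin{proposition}\label{prop:stable}
One can compute a number $k$ such that $\Phi_j=\Phi_k$ on all finite-dimensional $(U,\eta)$, for all $j\ge k$.
\end{proposition}

\begin{proof}
Let $d_g=1$ and $d_{(\sigma,g)}=1+|\sigma|$, the dimension of $U_\theta$ for $U=\mathbb{R}$. A \emph{pattern} for $F:\iota_{r_1}\to\dots\to\iota_{r_q}\to o$ is a tuple $\Pi=(\Pi_i)_i$ with $\Pi_i\subseteq\mathrm{Sh}_{r_i}$; it prescribes at which shapes the arguments are nonempty. There are finitely many triples $(F,\Pi,g)$. Given $F$ and $\Pi$, let $K$ be the polynomial ring over $\mathbb{Z}$ in an indeterminate $\alpha$ and, for each $i$ and $\theta\in\Pi_i$, in $(d_\theta+1)d_\theta$ further indeterminates, arranged as $d_\theta+1$ points of $K^{d_\theta}$. In the weight space $(K,\alpha)$ over $K$ let $E^\Pi_i$ be the family that consists of these points at $\theta\in\Pi_i$ and is empty at the other shapes. By Lemma~\ref{lem:basic},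
\[
\mathcal{P}_k=\mathcal{P}_k(F,\Pi,g)=\mathrm{Val}_k(F;\vec E^\Pi)_g\subseteq K
\]
is a finite computable set of polynomials that increases with $k$. Let $\xi$ be an assignment of real numbers to the indeterminates. Naturality with $\pi=\varphi$ the evaluation at $\xi$ gives $\mathrm{Val}_k(F;\vec E^\Pi(\xi))_g=\{P(\xi):P\in\mathcal{P}_k\}$ in $(\mathbb{R},\alpha(\xi))$.

Every scalar instance is of this form up to hulls. Given $\eta\in\mathbb{R}$ and families $\vec E$ over $\mathbb{R}$, let $\Pi_i$ be the set of shapes at which $E_i$ is nonempty. A nonempty affine subspace of $\mathbb{R}^d$ is the hull of $d+1$ points, repetitions allowed, so there is $\xi$ with $\alpha(\xi)=\eta$ and $\operatorname{hull}E_i^\Pi(\xi)=\operatorname{hull}E_i$. Then for all $k$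
\[
\Phi_k^{\mathbb{R},\eta}(F;\vec E)_g=\operatorname{hull}\{P(\xi):P\in\mathcal{P}_k\}.
\]
Let $Z_k=Z_k(F,\Pi,g)$ be the set of real common zeros of the differences $P-Q$ with $P,Q\in\mathcal{P}_k$. The hull above is empty if $\mathcal{P}_k=\emptyset$; otherwise it is a point if $\xi\in Z_k$, and $\mathbb{R}$ if $\xi\notin Z_k$.

By Hilbert's basis theorem each sequence $Z_k(F,\Pi,g)$ stabilizes, and the truth value of $\mathcal{P}_k=\emptyset$ changes at most once. So there is $k$ such that for all $(F,\Pi,g)$
\begin{equation}\label{eq:test}
(\mathcal{P}_k=\emptyset\iff\mathcal{P}_{k+1}=\emptyset)\qquad\text{and}\qquad Z_k=Z_{k+1}.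
\end{equation}
For each $k$ this condition is decidable by Tarski's theorem, so we find such a $k$ by trying $k=0,1,2,\dots$. If \eqref{eq:test} holds, then in every scalar instance $\Phi_k$ and $\Phi_{k+1}$ are both empty, both $\mathbb{R}$, or both points; in the last case they are equal since $\Phi_k\subseteq\Phi_{k+1}$. Lemmas~\ref{lem:scalar} and~\ref{lem:propagate} complete the proof.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:three}]
Given $\mathcal{G}$ of order at most $3$ and $M,\mu,g,\lambda,c$, construct $\mathcal{H}$ by Theorem~\ref{thm:AK}. By Lemma~\ref{lem:eval}, $L(\mathcal{G})=D(S)$. Compute $k$ by Proposition~\ref{prop:stable}. Then \eqref{eq:adequate} gives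
\[
\operatorname{hull}\{\lambda(w): w\in L(\mathcal{G}),\ \mu(w)=g\}=\operatorname{hull}\mathrm{Val}_k(S)_g\qquad(U=\mathbb{R},\ \eta=1),
\]
and $\mathrm{Val}_k(S)_g$ is the finite set of integers obtained by setting $\alpha=1$ in $\mathcal{P}_k(S,\Pi,g)\subseteq\mathbb{Z}[\alpha]$ for the empty pattern $\Pi$. All $w\in L(\mathcal{G})$ with $\mu(w)=g$ satisfy $\lambda(w)=c$ if and only if $\mathrm{Val}_k(S)_g\subseteq\{c\}$. So (E) is decidable, and with it its special case, the Kobayashi inclusion problem. Since languages of schemes are effectively recursively enumerable, Theorem~\ref{thm:slices}(3) gives slice closure computation.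
\end{proof}

\begin{remark}
Safety plays no role in this section. The bound on the order is used in one place: the variables of $\mathcal{H}$ have order at most $1$, so each behavior of an argument is an affine map, given by the finitely many numbers $(\beta,n)$. One order higher, a variable may be bound to terms such as $D$ of Example~\ref{ex:values} and its iterates, which send $n$ to $n^2,n^4,\dots$. Their degrees are unbounded, so that they have no finite list of coefficients to which Hilbert's basis theorem could be applied. The argument $A$ in Section~\ref{sec:four}, which codes the polynomials $\gamma_N$, exploits exactly this.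
\end{remark}

\begin{thebibliography}{9}

\bibitem{AK}
Asada and Kobayashi,
\emph{On Word and Frontier Languages of Unsafe Higher-Order Grammars},
ICALP 2016.

\bibitem{CZ}
Laura Ciobanu and Georg Zetzsche,
\emph{Slice closures of indexed languages and word equations with counting constraints},
arXiv:2405.07911 (2024).

\end{thebibliography}
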